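# Projections over the C*-algebra of a separated graph

## 1. Two projections with no relation between them

Let $U$ be the universal unital C*-algebra generated by two projections $p,q$. We compute all projections in matrices over $U$, up to equivalence. Recall that projections $P,Q$ are (Murray–von Neumann) equivalent, $P\sim Q$, if $P=w^*w$ and $Q=ww^*$ for some $w$, and that classes are added by orthogonal direct sum.

**A concrete model.** Let $B$ be the algebra of continuous $f:[0,1]\to M_2(\mathbb C)$ with $f(0)$ and $f(1)$ diagonal. With $c=\cos(\pi t/2)$ and $s=\sin(\pi t/2)$, map $U$ to $B$ by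
$$p\mapsto\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad q\mapsto q(t)=\begin{pmatrix}c^2&cs\\cs&s^2\end{pmatrix}.$$
At $t=0$ the matrix $q(t)$ is $\mathrm{diag}(1,0)$, at $t=1$ it is $\mathrm{diag}(0,1)$, so the images do lie in $B$. We claim that this map is an isomorphism.

*Injectivity.* Put $h=(p-q)^2=p-pq-qp+q$. Then $ph=p-pqp=hp$, and by symmetry $qh=q-qpq=hq$. So in an irreducible representation $h$ is a scalar $\sigma$, and $pqp=(1-\sigma)p$, $qpq=(1-\sigma)q$. The span of $1,p,q,pq,qp$ is then an algebra. It has dimension at most $5$, so the irreducible representation has dimension at most $2$. In dimension one, $p$ and $q$ are numbers in $\{0,1\}$. The pairs $(p,q)=(1,1),(0,0)$ are the diagonal entries at $t=0$, and $(1,0),(0,1)$ are those at $t=1$. In dimension two, $p$ and $q$ have rank one (if one of them were $0$ or $1$, they would commute), and after a choice of basis and phases $p=\mathrm{diag}(1,0)$, $q=q(t)$ with $0<t<1$. So every irreducible representation of $U$ factors through $B$, and the map is injective.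

*Surjectivity.* The image contains $h=s^2\cdot1$, and $\sin^2(\pi t/2)$ separates the points of $[0,1]$. By Stone–Weierstrass the image contains $C([0,1])\cdot 1$, hence all diagonal functions $fp+g(1-p)$. It contains $f\,pq(1-p)=f\,cs\,e_{12}$ for all $f$. Since $cs$ vanishes exactly at $0$ and $1$, these are dense in $\{g e_{12}: g(0)=g(1)=0\}$. Taking adjoints, we obtain all of $B$.

**The classes.** A projection $P\in M_n(B)$ is a continuous projection-valued function with values in $M_{2n}(\mathbb C)$ such that $P(0),P(1)\in M_n(\mathbb C)\oplus M_n(\mathbb C)$. It has ranks $(i_0,i_1)$ at $t=0$ and $(k_0,k_1)$ at $t=1$, with $i_0+i_1=k_0+k_1$ by continuity. Equivalent projections have the same ranks. Conversely, let $P,Q$ have the same ranks. Write $P(t)=u(t)P(0)u(t)^*$ and $Q(t)=u'(t)Q(0)u'(t)^*$ with continuous unitaries starting at $1$ (a standard fact, reproved in Section 4). Choose block-diagonal partial isometries $w_0$ from $P(0)$ to $Q(0)$ and $w_1$ from $P(1)$ to $Q(1)$. Both $w_0$ and $u'(1)^*w_1u(1)$ are partial isometries from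 $P(0)$ to $Q(0)$. The set of these is homeomorphic to a unitary group $U(r)$, which is connected. If $w'_t$ is a path from the first to the second, then $w(t)=u'(t)w'_tu(t)^*$ implements $P\sim Q$ over $B$.

So classes correspond to rank vectors, and
$$[p]=(1,0;1,0),\quad[1-p]=(0,1;0,1),\quad[q]=(1,0;0,1),\quad[1-q]=(0,1;1,0).$$
Compare with the monoid $G=\langle a,a',b,b'\mid a+a'=b+b'\rangle$. The element $xa+x'a'+yb+y'b'$ goes to the row and column sums of $\begin{pmatrix}x&y\\y'&x'\end{pmatrix}$: the row sums are $i_0,i_1$ and the column sums are $k_0,k_1$. Every vector with $i_0+i_1=k_0+k_1$ occurs: put $x=\min(i_0,k_0)$ and solve, and all entries come out nonnegative. Two nonnegative matrices with the same sums differ by $m\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ with, say, $m\ge0$, and applying $b+b'=a+a'$ exactly $m$ times leads from one to the other. So the monoid of classes is exactly $G$. *The obvious projections generate everything, and the only relation is the obvious one*, $[p]+[1-p]=[1]=[q]+[1-q]$.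

This is the phenomenon of the lecture. We had two unrelated decompositions of $1$. What happens with many decompositions, of many projections, whose pieces may be equivalent to other projections already present?

## 2. Separated graphs and the monoid $M(E,C)$

**Definition.** A *separated graph* is a pair $(E,C)$ where $E=(E^0,E^1,r,s)$ is a directed graph and $C=\bigsqcup_{v\in E^0}C_v$, where $C_v$ is a partition of $s^{-1}(v)$ into pairwise disjoint nonempty subsets ($C_v=\emptyset$ if $v$ is a sink). It is *finitely separated* if every member of $C$ is a finite set.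

**Definition.** For $(E,C)$ finitely separated, $L(E,C)$ is the complex $*$-algebra generated by $E^0\cup E^1$ with the relations

- (V) $vv'=\delta_{v,v'}v$ and $v=v^*$ for $v,v'\in E^0$;
- (E) $s(e)e=e\,r(e)=e$ for $e\in E^1$;
- (SCK1) $e^*f=\delta_{e,f}r(e)$ for $e,f\in X$, $X\in C$;
- (SCK2) $v=\sum_{e\in X}ee^*$ for $v\in E^0$, $X\in C_v$.

$C^*(E,C)$ is the universal C*-algebra with the same generators and relations. It exists: in every representation the generators are partial isometries, of norm at most $1$.

**Definition.** For a ($*$-)algebra $A$, $\mathcal V(A)$ is the abelian monoid of equivalence classes of projections in $M_\infty(A)$. $M(E,C)$ is the abelian monoid with generators $a_v$ ($v\in E^0$) and relations $a_v=\sum_{e\in X}a_{r(e)}$ for all $v\in E^0$, $X\in C_v$.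

The relations say that each $X\in C_v$ cuts $v$ into orthogonal pieces $ee^*\sim e^*e=r(e)$. Hence $a_v\mapsto[v]$ is a well-defined homomorphism into $\mathcal V(L(E,C))$ and into $\mathcal V(C^*(E,C))$.

**Example 1.** Let $E^0=\{v,w,w',u,u'\}$ and $C_v=\{X,Y\}$, where $X=\{e,e'\}$ has ranges $w,w'$ and $Y=\{f,f'\}$ has ranges $u,u'$. A word in the generators that begins and ends at $v$ is a product of $ee^*,e'e'^*,ff^*,f'f'^*$ (and $v$), since the other four vertices are sinks. So the corner at $v$ is generated by $v$ and the projections $p=ee^*$, $q=ff^*$. Any two projections $P,Q$ on a Hilbert space $K$ arise from a representation, on $K\oplus PK\oplus(1-P)K\oplus QK\oplus(1-Q)K$ with the edges acting as inclusions. So this corner is the algebra $U$ of Section 1. Since $w\sim ee^*\le v$ and likewise for the other sinks, every projection over $C^*(E,C)$ is equivalent to one over the corner. Eliminating $a_v$ from $M(E,C)$ leaves the monoid $G$, and Section 1 says that $M(E,C)\to\mathcal V(C^*(E,C))$ is an isomorphism.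

**Example 2.** One vertex $v$ and two loops, $C_v=\{\{e\},\{f\}\}$. The relations say that $e,f$ are unitaries. So $L(E,C)=\mathbb C[F_2]$, $C^*(E,C)$ is the full C*-algebra of the free group, and $M(E,C)=\langle a\mid a=a\rangle=\mathbb Z^+$. Here the question is whether every projection in matrices over $C^*(F_2)$ is equivalent to some $1_n$, with different $n$ inequivalent.

**Example 3.** One vertex, $C_v=\{\{e_1,e_2\},\{f\}\}$. Then $C^*(E,C)$ is the unital free product $\mathcal O_2*_{\mathbb C}C(\mathbb T)$, and $M(E,C)=\langle a\mid a=2a\rangle=\{0,a\}$. This monoid is not cancellative: $x+a=a$ has the two solutions $x=0$ and $x=a$.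

We use two known facts. By Ara–Goodearl, Theorem 4.3, the map $M(E,C)\to\mathcal V(L(E,C))$, $a_v\mapsto[v]$, is an isomorphism for every finitely separated graph. And $M(E,C)\to\mathcal V(C^*(E,C))$ is an isomorphism for *non-separated* graphs, where each $C_v$ is the single set $s^{-1}(v)$ for $v$ not a sink. The question, posed in P. Ara, K. R. Goodearl, "C*-algebras of separated graphs", arXiv:1102.4296 (2011), is whether the C*-statement holds for all finitely separated graphs.

Passing to a C*-envelope can certainly change $\mathcal V$. Take $R=\mathbb C[x,y]/(y^2-(x^2-1)(4-x^2))$ with $x,y$ selfadjoint. The polynomial $(x^2-1)(4-x^2)$ has simple roots, so it is not a square and $R$ is a domain. The trace of a projection over $R$ is its rank over the fraction field, a constant integer. The C*-envelope is $C(Z)$, where $Z$ is the set of real points. There $1\le x^2\le4$, so $Z$ consists of two ovals, $x>0$ and $x<0$. The indicator function of one oval is a projection with non-constant trace, so its class does not come from $\mathcal V(R)$.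 For separated graphs this does not happen:

**Theorem B.** For every finitely separated graph $(E,C)$ the map $M(E,C)\to\mathcal V(C^*(E,C))$, $a_v\mapsto[v]$, is an isomorphism. Equivalently, $\mathcal V(L(E,C))\to\mathcal V(C^*(E,C))$ is an isomorphism.

## 3. Gluing one partition at a time: amalgamated free products

Let $A_1,A_2$ be unital C*-algebras containing a common unital C*-subalgebra $D$. The *full amalgamated free product* $A=A_1*_DA_2$ is the C*-algebra generated by copies of $A_1,A_2$ with the two copies of $D$ identified, such that pairs of unital representations of $A_1,A_2$ agreeing on $D$ are the same as unital representations of $A$. The *pushout* $\mathcal P=\mathcal V(A_1)\sqcup_{\mathcal V(D)}\mathcal V(A_2)$ is $\mathcal V(A_1)\oplus\mathcal V(A_2)$ modulo the congruence generated by identifying the two images of each element of $\mathcal V(D)$. Write $\iota_i:\mathcal V(A_i)\to\mathcal P$ and $\iota:\mathcal V(D)\to\mathcal P$ for the canonical maps. Every element of $\mathcal P$ has the form $\iota_1[x_1]+\iota_2[x_2]$.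 For instance, $U=\mathbb C^2*_{\mathbb C}\mathbb C^2$, and $G$ is the pushout of two copies of $(\mathbb Z^+)^2$ along $1\mapsto(1,1)$.

The following is a C*-analogue of Bergman's coproduct theorem.

**Theorem A.** Let $A_1,A_2$ be unital C*-algebras containing a common finite-dimensional unital C*-subalgebra $D$, and let $A=A_1*_DA_2$ be the full amalgamated free product. Then the natural map
$$j:\ \mathcal P=\mathcal V(A_1)\sqcup_{\mathcal V(D)}\mathcal V(A_2)\longrightarrow\mathcal V(A)$$
from the pushout of abelian monoids is an isomorphism.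

We deduce Theorem B now; Sections 4–10 prove Theorem A.

**Step B1: finite graphs.** This step adds the members of $C$ one by one, each addition being an amalgamated free product over the vertices. Let $E^0\ne\emptyset$ and $C=\{X_1,\dots,X_k\}$ be finite, and $D=\mathbb C^{E^0}$. Let $(E^{(j)},C^{(j)})$ have vertex set $E^0$, edge set $X_1\sqcup\dots\sqcup X_j$ and $C^{(j)}=\{X_1,\dots,X_j\}$, and let $A^{(j)}=C^*(E^{(j)},C^{(j)})$. We show by induction on $j$ that $M(E^{(j)},C^{(j)})\to\mathcal V(A^{(j)})$ is an isomorphism. For $j=0$ we have $A^{(0)}=D$, and both sides are $(\mathbb Z^+)^{E^0}$.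

For $j\geq 1$ let $E_{X_j}=(E^0,X_j)$, a finite non-separated graph, and $B=C^*(E_{X_j})$. By the known case, $M(E_{X_j})\cong\mathcal V(B)$ via $a_v\mapsto[v]$. In any monoid $M(E',C')$ of a finitely separated graph each $a_v$ is nonzero, because $a_v\mapsto\infty$ for all $v$ respects the relations and defines a homomorphism to $\{0,\infty\}$ (the sets $X$ are nonempty and finite). So by the induction hypothesis the vertices are nonzero orthogonal projections in $A^{(j-1)}$, and likewise in $B$. They sum to $1$. So $D$ embeds unitally in both. Each relation involving edges concerns a single $X_i$, hence a unital representation of $A^{(j)}$ is a pair of unital representations of $A^{(j-1)}$ and $B$ that agree on the vertices. Thus $A^{(j)}=A^{(j-1)}*_DB$, and Theorem A gives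
$$\mathcal V(A^{(j)})\cong M(E^{(j-1)},C^{(j-1)})\sqcup_{(\mathbb Z^+)^{E^0}}M(E_{X_j})=M(E^{(j)},C^{(j)}),$$
with $[v]\leftrightarrow a_v$. The last equality is read off from the presentations.

**Step B2: a graph is a limit of finite ones.** This step writes both sides for a general $(E,C)$ as direct limits. If $E^0=\emptyset$ there is nothing to prove. Otherwise let $I$ be the set of pairs $i=(F,\mathcal X)$ of finite sets $\emptyset\ne F\subset E^0$, $\mathcal X\subset C$, such that for all $X\in\mathcal X$ the source of $X$ and all $r(e)$, $e\in X$, lie in $F$. It is directed by inclusion (take unions). It exhausts $E^0$ by the pairs $(\{v\},\emptyset)$, and $C$ because each $X$ is finite. Let $(E_i,C_i)$ have vertex set $F$, edge set $\bigsqcup_{X\in\mathcal X}X$ and $C_i=\mathcal X$. For $i\le i'$ the relations of $(E_i,C_i)$ are among those of $(E_{i'},C_{i'})$, and every generator and relation of $(E,C)$ occurs at some stage. By universality $C^*(E,C)=\varinjlim C^*(E_i,C_i)$ and $M(E,C)=\varinjlim M(E_i,C_i)$.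

**Step B3: $\mathcal V$ commutes with direct limits.** This step transports the isomorphisms of Step B1 to the limit. Let $B=\varinjlim B_i$ with connecting maps $\varphi_{i'i}$ and limit maps $\varphi_i$, and recall $\|\varphi_i(b)\|=\lim_{i'}\|\varphi_{i'i}(b)\|$; the same holds for matrices. A projection $P$ over $B$ is approximated by some $\varphi_i(b)$ with $b=b^*$ and $\|\varphi_i(b^2-b)\|$ small. Then $\|\varphi_{i'i}(b^2-b)\|$ is small for some $i'\ge i$, so the spectrum of $\varphi_{i'i}(b)$ is close to $\{0,1\}$. Functional calculus gives a projection over $B_{i'}$ whose image is close, hence equivalent, to $P$. Next let $P,Q$ be projections over $B_i$ with $\varphi_i(P)=v^*v$ and $\varphi_i(Q)=vv^*$. Approximate $v$ by $\varphi_{i'}(c)$ with $c=\varphi_{i'i}(Q)\,c\,\varphi_{i'i}(P)$. At a later stage $c^*c$ and $cc^*$ are close to the images $P',Q'$ of $P,Q$ (write $c$ for its image too). So they are invertible in the corners at $P'$ and $Q'$. Then $w=c(c^*c)^{-1/2}$ (inverse in the corner) has $w^*w=P'$, and $ww^*=c(c^*c)^{-1}c^*$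 is a projection below $Q'$ that acts as the identity on $c$, hence on $cc^*$, so it equals $Q'$. Thus $P'\sim Q'$.

Hence $M(E,C)\cong\mathcal V(C^*(E,C))$ via $a_v\mapsto[v]$. This map is the composition of the isomorphism $M(E,C)\cong\mathcal V(L(E,C))$ of Ara–Goodearl with $\mathcal V(L(E,C))\to\mathcal V(C^*(E,C))$, so the latter is an isomorphism too. Theorem B follows from Theorem A. $\square$

## 4. Range projections and other tools

From now on $A_1,A_2,D,A,\mathcal P,j$ are as in Theorem A. If $D=0$ then $1=0$ everywhere and all algebras vanish, so we assume $D\ne0$. For unital $B$ we identify $\mathcal V(B)$ with the isomorphism classes of finitely generated projective right $B$-modules by $[P]\leftrightarrow PB^n$; matrices act from the left on columns. If $P'\le P$ then $PB^n/P'B^n\cong(P-P')B^n$. Matrices may be padded with zeros to a common size.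

**Close projections.** Let $P,Q$ be projections in a unital C*-algebra with $\|P-Q\|<1$, and $z=QP+(1-Q)(1-P)$. Expanding, $z^*z=1-P-Q+PQ+QP=1-(P-Q)^2$, and $zz^*$ is the same by symmetry. So $z$ is invertible and $u=z(z^*z)^{-1/2}$ is unitary. We have $zP=QP=Qz$, and $z^*z$ commutes with $P$, so $uPu^*=Q$. Moreover $u$ depends norm-continuously on $(P,Q)$, and $u=1$ if $P=Q$. So close projections are equivalent. Subdividing $[0,1]$ and multiplying such unitaries, we see that a norm-continuous path $P_t$ of projections has the form $w_tP_0w_t^*$ with a continuous path of unitaries, $w_0=1$. In particular norm-homotopic projections are equivalent.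

**Both algebras embed.** Take faithful unital representations $\rho_i$ of $A_i$ on $K_i$ and an infinite cardinal $\kappa\ge\dim K_1,\dim K_2$. In $\rho_i\otimes1_{\ell^2(\kappa)}$ every irreducible representation of the finite-dimensional algebra $D$ has multiplicity exactly $\kappa$: at least $1\cdot\kappa$ by faithfulness, and at most $\kappa\cdot\kappa=\kappa$. So the restrictions to $D$ are unitarily equivalent. Conjugating one of the two, we get a representation of $A$ that is faithful on $A_1$ and on $A_2$. Hence we regard $A_i\subset A$. Let $A_{alg}\subset A$ be the dense subalgebra spanned by products of elements of $A_1\cup A_2$.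

**Range projections.** Let $y$ be an $r\times s$ matrix over a C*-algebra $B$ with $\mathrm{sp}(y^*y)\subset\{0\}\cup[\delta,\infty)$, $\delta>0$. Put $\mathrm{ran}(y)=f(yy^*)$ with $f$ continuous, $f(0)=0$, $f=1$ on $[\delta,\infty)$. Since $yy^*$ and $y^*y$ have the same nonzero spectrum, this is a projection in $M_r(B)$, and it does not depend on the choice of $f$. It satisfies $\mathrm{ran}(y)y=y$, and $\mathrm{ran}(y)=yy^*\,k(yy^*)$ with $k(t)=f(t)/t$ on the nonzero spectrum, $k(0)=0$. So $\mathrm{ran}(y)B^r=yB^s$ for unital $B$, and in a faithful representation $\mathrm{ran}(y)$ is the projection onto the range of $y$. For fixed $\delta$ it is norm-continuous in $y$, as continuous functional calculus is norm-continuous on bounded sets of selfadjoint elements.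

The main case: if $g$ is a projection and $gx^*xg\ge\delta g$, this applies to $y=xg$. Then $x:gB^s\to\mathrm{ran}(xg)B^r$ is an isomorphism. It is onto by the above, and injective because $gx^*xg$ is invertible in the corner at $g$.

**Lemma 1.** Let $f\perp f'$ and $g$ be projections in a C*-algebra with $gfg\ge\delta g$, $\delta>0$, and $e=f+f'$. Then $e-\mathrm{ran}(eg)\sim(f-\mathrm{ran}(fg))+f'$.

*Proof.* For $t\in[0,1]$ we have $g(f+tf')^2g=g(f+t^2f')g\ge\delta g$. So $q_t=\mathrm{ran}((f+tf')g)$ is a norm-continuous path of projections below $e$. Hence $e-q_1\sim e-q_0$, where $q_1=\mathrm{ran}(eg)$ and $q_0=\mathrm{ran}(fg)\le f$. $\square$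

In words: $f$ already has room for $g$; enlarging the room by $f'$ enlarges the leftover by $f'$.

**$K$-theory (used in Section 9 only).** For unital $B$, $K_1(B)$ consists of homotopy classes of invertible matrices over $B$ (stabilized by $1$'s). Let $SB\subset C(\mathbb T,B)$ be the functions vanishing at $1$. Evaluation at $1$ splits $K_1(C(\mathbb T,B))=K_1(SB)\oplus K_1(B)$, and the Bott isomorphism $K_0(B)\to K_1(SB)$ sends $[P]$ to $[zP+1-P]$. Let $\partial_B:K_1(C(\mathbb T,B))\to K_0(B)$ subtract the value at $1$ and then apply the inverse Bott map. It is natural in $B$, kills constants, and sends $[zP+1-P]$ to $[P]$.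

## 5. Linearization, graphs, and a subtraction that is not available

**Where approximation stops.** One would like to approximate a projection over $A$ by a matrix over $A_{alg}$, correct it to a projection there, and finish algebraically. The correction fails, because $A_{alg}$ is not closed under functional calculus, not even under inversion. In $U=\mathbb C^2*_{\mathbb C}\mathbb C^2$ the elements of $A_{alg}$ are polynomials in $p,q$, so their entries are trigonometric polynomials in $\vartheta=\pi t/2$. But $(1+h)^{-1}=(1+\sin^2\vartheta)^{-1}\cdot1$ is not of this kind: an entire function $F$ with $F(\vartheta)(1+\sin^2\vartheta)=1$ on an interval satisfies this on $\mathbb C$, where $1+\sin^2\vartheta$ has zeros.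

What does survive approximation is (left) invertibility of a matrix. And a matrix over $A_{alg}$ can be replaced by a much simpler one.

**Lemma 2 (linearization).** Each $\chi\in M_{a\times b}(A_{alg})$ can be written $\chi=uQ^{-1}v$ with scalar matrices $u\in M_{a\times d}(\mathbb C)$, $v\in M_{d\times b}(\mathbb C)$ and $Q=1-N_1-N_2$, where $N_i\in M_d(A_i)$ are strictly upper triangular. In particular $Q$ is invertible, and $1-t(N_1+N_2)$ is invertible for all $t$.

*Proof.* For a monomial $x_1\cdots x_r$ ($x_k\in A_1\cup A_2$, $r\ge1$) let $N$ be the $(r+1)\times(r+1)$ matrix with $N_{k,k+1}=x_k$ and zeros elsewhere. In $(1-N)^{-1}=\sum_kN^k$ the $(1,r+1)$ entry is $x_1\cdots x_r$. In general each entry of $\chi$ is a sum of monomials. Take the direct sum of such blocks, one for each monomial in each entry. For a block belonging to the entry $(\mu,\nu)$ let $u$ have a $1$ in row $\mu$ at the first index of the block, and $v$ a $1$ in column $\nu$ at its last index. Put each nonzero entry of $N$ into $N_1$ or $N_2$ according to an algebra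 containing it. A strictly upper triangular matrix is nilpotent, which gives the last sentence. $\square$

For example, $x_1x_2=\begin{pmatrix}1&0&0\end{pmatrix}\begin{pmatrix}1&-x_1&0\\0&1&-x_2\\0&0&1\end{pmatrix}^{-1}\begin{pmatrix}0\\0\\1\end{pmatrix}$. The point is that $Q$ is a *sum* of a matrix over $A_1$ and a matrix over $A_2$: no mixed products remain. A sum $T_1+T_2$ can be turned into a pair of projections, one over each algebra, as follows.

**Definition.** An *admissible pair* of size $n$ is a pair of projections $g_i\in M_n(A_i)$ with $\|g_1g_2\|<1$ in $M_n(A)$.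

**Joins.** Let $\|g_1g_2\|\le c<1$ and $Y=(g_1,g_2)$, an $n\times2n$ matrix. Then $Y^*Y=\begin{pmatrix}g_1&g_1g_2\\g_2g_1&g_2\end{pmatrix}$ lies in the corner at $g_1\oplus g_2$ and is $\ge(1-c)(g_1\oplus g_2)$. So $\mathrm{sp}(Y^*Y)\subset\{0\}\cup[1-c,\infty)$, and we put $g_1\vee g_2=\mathrm{ran}(Y)\in M_n(A)$. Then $(g_1\vee g_2)A^n=g_1A^n+g_2A^n$, the sum is direct, and $g_1\vee g_2$ varies norm-continuously along norm-continuous paths with $\|g_1g_2\|\le c$.

**Lemma 3 (graphs).** Let $T_i\in M_{b\times a}(A_i)$, let $f_i\in M_b(A_i)$ be projections, $T=T_1+T_2$. Put $S_1=\begin{pmatrix}1&0\\T_1&1\end{pmatrix}$, $S_2=\begin{pmatrix}1&0\\-T_2&1\end{pmatrix}$, $g_i=\mathrm{ran}(S_i(1_a\oplus f_i))\in M_{a+b}(A_i)$, and consider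
$$R:A^a\oplus f_1A^b\oplus f_2A^b\to A^b,\qquad R(\zeta,w_1,w_2)=T\zeta+w_1+w_2.$$

- (a) If $R$ has a left inverse, then $(g_1,g_2)$ is admissible and $(1-g_1\vee g_2)A^{a+b}\cong\mathrm{coker}\,R$. If $R$ is bijective, then $g_1\vee g_2=1$.
- (b) If $f_i\le f_i^+$ are projections in $M_b(A_i)$, the corresponding projections satisfy $g_i\le g_i^+$ and $g_i^+-g_i\sim f_i^+-f_i$ in matrices over $A_i$.
- (c) $g_i$ depends norm-continuously on $T_i$.

*Proof.* Since $S_i$ is invertible, $(1\oplus f_i)S_i^*S_i(1\oplus f_i)\ge\|S_i^{-1}\|^{-2}(1\oplus f_i)$. So $g_i$ is defined, $g_iA_i^{a+b}=S_i(A_i^a\oplus f_iA_i^b)$, and (c) holds because the lower bound is locally uniform in $T_i$.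

(b) We have $g_iA_i^{a+b}\subset g_i^+A_i^{a+b}$, so $g_i\le g_i^+$, and $S_i$ induces an isomorphism of the quotients $(f_i^+-f_i)A_i^b\cong(g_i^+-g_i)A_i^{a+b}$.

(a) Parametrize $g_1A^{a+b}$ by $(\zeta,w_1)\mapsto(\zeta,T_1\zeta+w_1)$ and $g_2A^{a+b}$ by $(\zeta',w_2)\mapsto(\zeta',-T_2\zeta'+w_2)$. The addition map $g_1A^{a+b}\oplus g_2A^{a+b}\to A^{a+b}$ becomes
$$(\zeta,w_1,\zeta',w_2)\mapsto(\zeta+\zeta',\,T_1\zeta+w_1-T_2\zeta'+w_2).$$
Follow it by the automorphism $(x,y)\mapsto(x,y+T_2x)$: the result is $(\zeta+\zeta',T\zeta+w_1+w_2)$. In the variables $(\zeta+\zeta';\zeta,w_1,w_2)$ this is $\mathrm{id}_{A^a}\oplus R$. So if $R$ has a left inverse, the addition map has one. Compose such a left inverse with the projection to $g_1A^{a+b}\subset A^{a+b}$. We get $\varrho\in M_{a+b}(A)$ with $\varrho g_1=g_1$ and $\varrho g_2=0$, so $g_1=\varrho(1-g_2)g_1$. If $g_1=0$, admissibility is clear. Otherwise, in a faithful representation, $\|\xi\|\le\|\varrho\|\,\|(1-g_2)\xi\|$ for $\xi$ in the range of $g_1$. So $\|g_2\xi\|^2\le(1-\|\varrho\|^{-2})\|\xi\|^2$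 and $\|g_2g_1\|<1$. Finally $\mathrm{coker}\,R\cong A^{a+b}/(g_1A^{a+b}+g_2A^{a+b})\cong(1-g_1\vee g_2)A^{a+b}$. This vanishes if $R$ is bijective. $\square$

**Where subtraction stops.** Suppose the class $[P]$ we want to understand is $[1-g_1\vee g_2]$ for an admissible pair of size $n$. Since $g_1\vee g_2\sim g_1\oplus g_2$, in $K_0(A)$ we have $[P]=n[1]-[g_1]-[g_2]$, and every term on the right comes from $\mathcal P$. But we need an element of $\mathcal P$, and there subtraction is neither defined nor unique: for $A_1=\mathcal O_2$, $A_2=D=\mathbb C$ we have $\mathcal P=\{0,a\}$ with $a=2a$, where $x+a=a$ does not determine $x$. The way out is to split $1_n=e_++e_-$ *over $D$* so that $g_1$ fits into $e_+$ over $A_1$ and $g_2$ fits into $e_-$ over $A_2$. Then $(e_+-\text{copy of }g_1)$ is a projection over $A_1$, $(e_--\text{copy of }g_2)$ is a projection over $A_2$, and no subtraction of classes occurs. The splitting comes from a selfadjoint matrix over $D$ that is positive on $g_1$ and negative on $g_2$.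

## 6. Certificates: selfadjoint matrices over $D$ that separate $g_1$ from $g_2$

**Definition.** A *certificate* for a pair of projections $g_i\in M_n(A_i)$ is $J\in M_n(D)_{sa}$ such that for some $\varepsilon>0$ (a *constant* for $J$)
$$g_1Jg_1\ge\varepsilon g_1,\qquad g_2Jg_2\le-\varepsilon g_2.\tag{1}$$

The set $\mathrm{Cert}(g_1,g_2)$ is convex. It is open in $M_n(D)_{sa}$, since changing $J$ by $H$ changes the constant by at most $\|H\|$.

**Example 4.** Let $D=\mathbb C$ and $n=1$. Then $J$ is a real number and can satisfy both conditions only if $g_1=0$ or $g_2=0$. So Lemma 4 below will say that nonzero projections $g_i\in A_i$ have $\|g_1g_2\|=1$ in $A_1*_{\mathbb C}A_2$. In $U$ this is visible for $p,q$ at $t=0$.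

**Example 5.** In Lemma 3 take $a=b=1$, $f_i=0$, $T_1=2$, $T_2=x\in A_2$ with $\|x\|<1$. Then $g_1$ and $g_2$ project onto the vectors $(\zeta,2\zeta)$ and $(\zeta,-x\zeta)$. The form of $J=\mathrm{diag}(-1,1)$ takes the values $3\|\zeta\|^2$ and $\|x\zeta\|^2-\|\zeta\|^2$ on these, so $J$ is a certificate.

**Lemma 4.** Every admissible pair has a certificate.

*Proof.* If $g_1=0$ take $J=-1$; if $g_2=0$ take $J=1$. Let both be nonzero, and put $B_i=M_n(A_i)$, $F=M_n(D)$. Let $S_i\subset F_{sa}^*$ be the set of restrictions to $F$ of states $\varphi$ of $B_i$ with $\varphi(g_i)=1$. It is nonempty (compose a state of the corner with $g_i\cdot g_i$), compact and convex.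

**Step 1.** This step shows $S_1\cap S_2=\emptyset$; a common point would give a vector fixed by both $g_1$ and $g_2$. Suppose $\varphi_1|_F=\varphi_2|_F$ with $\varphi_i(g_i)=1$, and let $(\pi_i,H_i,\xi_i)$ be the GNS triples. Since $\|(1-\pi_i(g_i))\xi_i\|^2=\varphi_i(1-g_i)=0$, we have $\pi_i(g_i)\xi_i=\xi_i$. As $\|\pi_i(f)\xi_i\|^2=\varphi_i(f^*f)$ for $f\in F$, the map $\pi_1(f)\xi_1\mapsto\pi_2(f)\xi_2$ is well defined and isometric. It is a unitary equivalence between the finite-dimensional $F$-invariant subspaces $F\xi_1$ and $F\xi_2$.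

Let $\rho_i$ be faithful unital representations of $B_i$ on $K_i$, let $\kappa$ be an infinite cardinal $\ge$ all $\dim H_i,\dim K_i$, and $H_i'=H_i\oplus(K_i\otimes\ell^2(\kappa))$. In $H_i'\ominus F\xi_i$ each irreducible representation of $F$ occurs exactly $\kappa$ times: the summand $K_i\otimes\ell^2(\kappa)$ contributes exactly $\kappa$, and the rest at most $\kappa$. So there is a unitary $W:H_1'\to H_2'$ intertwining the $F$-actions with $W\xi_1=\xi_2$.

Now $B_1$ acts on $H_1'$, and $B_2$ acts on $H_1'$ through conjugation by $W$; the two actions agree on $F\supset M_n(\mathbb C)$. Through the common matrix units $H_1'=H^n$, and the two actions are $n$-th amplifications of representations of $A_1,A_2$ on $H$ that agree on $D$, i.e. of one representation $\pi$ of $A$. For its amplification, $\pi(g_1)\xi_1=\xi_1$ and $\pi(g_2)\xi_1=W^*\xi_2=\xi_1$. So $\pi(g_1g_2)\xi_1=\xi_1\neq 0$, which contradicts $\|g_1g_2\|<1$.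

**Step 2.** This step turns disjointness into $J$. Disjoint compact convex sets in the finite-dimensional real space $F_{sa}^*$ can be strictly separated: there are $J_0\in F_{sa}$ and $\alpha>\beta$ with $\omega(J_0)\ge\alpha$ on $S_1$ and $\omega(J_0)\le\beta$ on $S_2$. Put $J=J_0-\frac{\alpha+\beta}2$ and $\varepsilon=\frac{\alpha-\beta}2$. For any state $\psi$ of $g_1B_1g_1$, the functional $\varphi=\psi(g_1\cdot g_1)$ is a state of $B_1$ with $\varphi(g_1)=1$. So $\psi(g_1Jg_1)=\varphi(J)\ge\varepsilon$. Hence $g_1Jg_1\ge\varepsilon g_1$. Likewise $g_2Jg_2\le-\varepsilon g_2$. $\square$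

Finite-dimensionality of $D$ entered in the matching of multiplicities and in the separation. For the converse we need an identity. For vectors $\xi,\eta$ in a Hilbert space and $J=J^*$,
$$\mathrm{Re}\langle J(\xi+\eta),\xi-\eta\rangle=\langle J\xi,\xi\rangle-\langle J\eta,\eta\rangle,\tag{2}$$
because $\langle J\eta,\xi\rangle$ and $\langle J\xi,\eta\rangle$ are complex conjugates, so the cross terms have real part zero.

**Lemma 5.** Let $J$ be a certificate with constant $\varepsilon$. If $J=0$, then $g_1=g_2=0$. If $J\ne0$, then $\|g_1g_2\|^2\le\max(0,1-\varepsilon^2/(2\|J\|^2))$. In particular a pair with a certificate is admissible.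

*Proof.* The first statement is clear from (1). Let $J\ne0$ and $g_1\ne0$ (otherwise $g_1g_2=0$). Represent $A$ faithfully. For $\xi$ in the range of $g_1$ and $\eta$ in the range of $g_2$, (2) gives
$$\varepsilon(\|\xi\|^2+\|\eta\|^2)\le\|J\|\,\|\xi+\eta\|\,\|\xi-\eta\|\le\|J\|\,\|\xi+\eta\|\,\sqrt2\,(\|\xi\|^2+\|\eta\|^2)^{1/2}.$$
Take $\|\xi\|=1$ and $\eta=-g_2\xi$. Then $1-\|g_2\xi\|^2=\|\xi-g_2\xi\|^2\ge\varepsilon^2/(2\|J\|^2)$. $\square$

## 7. The complement of a join, computed in the pushout

For a certificate $J$ let $e_+,e_0,e_-\in M_n(D)$ be its spectral projections for $(0,\infty),\{0\},(-\infty,0)$. From $-\|J\|e_-\le J\le\|J\|e_+$ and (1) we get $g_1e_+g_1\ge\delta g_1$ and $g_2e_-g_2\ge\delta g_2$ for some $\delta>0$ (if $J=0$, then $g_1=g_2=0$). So multiplication by $e_+$ embeds $g_1$ into $e_+$, multiplication by $e_-$ embeds $g_2$ into $e_-$, and we can define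
$$c_J(g_1,g_2)=\iota_1[e_+-\mathrm{ran}(e_+g_1)]+\iota[e_0]+\iota_2[e_--\mathrm{ran}(e_-g_2)]\in\mathcal P.\tag{3}$$

**Example 6.** Let $n=2$, $g_1=0$, $g_2=0\oplus x_2$ with $x_2\in A_2$ a projection. With $J=\mathrm{diag}(1,-1)$ we get $c_J=\iota_1[1]+\iota_2[1-x_2]$. With $J'=-1_2$ we get $c_{J'}=\iota_2[1_2-(0\oplus x_2)]=\iota_2[1]+\iota_2[1-x_2]$. They agree because $\iota_1[1]=\iota[1]=\iota_2[1]$: a piece over $D$ may change sides in the pushout. The next proof shows that this is all that ever happens.

**Proposition 6.** $c_J(g_1,g_2)$ does not depend on $J\in\mathrm{Cert}(g_1,g_2)$. We write $c(g_1,g_2)$.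

*Proof.* $\mathrm{Cert}(g_1,g_2)$ is convex, hence connected, so it suffices to show that $c_J$ is locally constant. Fix $J_0$, with spectral projections $e^0_+,e^0_0,e^0_-$ and its $\delta$, and choose $\varrho>0$ with $\mathrm{sp}(J_0)\cap[-2\varrho,2\varrho]\subset\{0\}$.

**Step 1.** This step groups the spectrum of a nearby $J$ in a way that is continuous at $J_0$. If $\|J-J_0\|<\varrho/2$, then $\mathrm{sp}(J)$ does not meet $\pm[\frac\varrho2,\frac{3\varrho}2]$. Let $f_+,f_0,f_-$ be the spectral projections of $J$ for $(\varrho,\infty)$, $[-\varrho,\varrho]$, $(-\infty,-\varrho)$. As $J\to J_0$ they converge in norm to $e^0_+,e^0_0,e^0_-$. So for $J$ near $J_0$ we have $g_1f_+g_1\ge\frac\delta2g_1$ and $g_2f_-g_2\ge\frac\delta2g_2$.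

**Step 2.** This step rewrites $c_J$ in terms of $f_+,f_0,f_-$. Let $e_+,e_0,e_-$ be the projections of $J$. We have $e_\pm=f_\pm+f_0e_\pm$ and $e_0=f_0e_0$. Lemma 1 (with $f=f_+$, $f'=f_0e_+$, $g=g_1$, and similarly for the other sign) gives
$$[e_+-\mathrm{ran}(e_+g_1)]=[f_+-\mathrm{ran}(f_+g_1)]+[f_0e_+],\qquad[e_--\mathrm{ran}(e_-g_2)]=[f_--\mathrm{ran}(f_-g_2)]+[f_0e_-]$$
in $\mathcal V(A_1)$ and $\mathcal V(A_2)$ respectively. The projections $f_0e_\pm,f_0e_0$ lie in $M_n(D)$ and sum to $f_0$. So in $\mathcal P$, where classes over $D$ may change sides, $\iota[f_0e_+]+\iota[f_0e_0]+\iota[f_0e_-]=\iota[f_0]$ and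
$$c_J=\iota_1[f_+-\mathrm{ran}(f_+g_1)]+\iota[f_0]+\iota_2[f_--\mathrm{ran}(f_-g_2)].$$

**Step 3.** This step compares with $J_0$. By the uniform bound $\frac\delta2$, the three projections converge in norm to those of $c_{J_0}$ as $J\to J_0$. Close projections are equivalent, so $c_J=c_{J_0}$ for $J$ near $J_0$. $\square$

**Proposition 7.**

- (1) $c$ is constant along norm-continuous paths $(g_1^\theta,g_2^\theta)$ of admissible pairs.
- (2) If $g_i\le g_i^+$ and $(g_1^+,g_2^+)$ is admissible, then $(g_1,g_2)$ is admissible and $c(g_1,g_2)=c(g_1^+,g_2^+)+\iota_1[g_1^+-g_1]+\iota_2[g_2^+-g_2]$.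
- (3) $j(c(g_1,g_2))=[1-g_1\vee g_2]$ in $\mathcal V(A)$.
- (4) If $g_1\vee g_2=1$, then $c(g_1,g_2)=0$.

*Proof.* (1) Fix $\theta_0$ and a certificate $J\ne0$ there, with constant $\varepsilon$ (possible, as $\mathrm{Cert}$ is open). For $\theta$ near $\theta_0$ we have $g_i^\theta=u_i^\theta g_i^{\theta_0}u_i^{\theta*}$ with unitaries $u_i^\theta\in M_n(A_i)$, $u_i^\theta\to1$. Since $\|u_i^{\theta*}Ju_i^\theta-J\|\to0$, $J$ is a certificate with constant $\varepsilon/2$ for $\theta$ near $\theta_0$. For this fixed $J$ we have $g_1^\theta e_+g_1^\theta\ge\frac{\varepsilon}{2\|J\|}g_1^\theta$, and similarly with $e_-$, $g_2^\theta$. So $e_+-\mathrm{ran}(e_+g_1^\theta)$ and $e_--\mathrm{ran}(e_-g_2^\theta)$ vary continuously, and $c$ is locally constant in $\theta$.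

(2) We have $\|g_1g_2\|=\|g_1g_1^+g_2^+g_2\|\le\|g_1^+g_2^+\|<1$. A certificate $J$ for $(g_1^+,g_2^+)$ is one for $(g_1,g_2)$: compress (1) by $g_i$. Multiplication by $e_+$ is an isomorphism $g_1^+A_1^n\to\mathrm{ran}(e_+g_1^+)A_1^n$ carrying $g_1A_1^n$ onto $\mathrm{ran}(e_+g_1)A_1^n$. Passing to quotients, $\mathrm{ran}(e_+g_1^+)-\mathrm{ran}(e_+g_1)\sim g_1^+-g_1$. Hence $[e_+-\mathrm{ran}(e_+g_1)]=[e_+-\mathrm{ran}(e_+g_1^+)]+[g_1^+-g_1]$. The same holds for index $2$ with $e_-$. Insert both in (3).

(3) We deform the pair until $g_1$ sits inside $e_+$ and $g_2$ inside $e_-$. As $\mathrm{Cert}$ is open, we may choose $J$ invertible (replace $J$ by $J+\eta1$ with small $\eta$). Then $e_0=0$. For $t\in[0,1]$ put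
$$x_t=e_++te_-,\quad y_t=te_++e_-,\quad g_1(t)=\mathrm{ran}(x_tg_1),\quad g_2(t)=\mathrm{ran}(y_tg_2).$$
These are norm-continuous, since $g_1x_t^2g_1\ge g_1e_+g_1\ge\delta g_1$ and $g_2y_t^2g_2\ge g_2e_-g_2\ge\delta g_2$. We claim that the same $J$ with the same constant is a certificate for all $t$. Indeed $Je_-\le0$, so
$$x_tJx_t=Je_++t^2Je_-\ge J.\tag{4}$$
As $x_t^2\le1$, this gives
$$(x_tg_1)^*J(x_tg_1)\ge g_1Jg_1\ge\varepsilon g_1\ge\varepsilon(x_tg_1)^*(x_tg_1).$$
The vectors in the range of $g_1(t)$ are those of the form $x_tg_1\xi$, so this says $g_1(t)Jg_1(t)\ge\varepsilon g_1(t)$. Likewise $y_tJy_t=t^2Je_++Je_-\le J$ gives $g_2(t)Jg_2(t)\le-\varepsilon g_2(t)$. By Lemma 5, $\|g_1(t)g_2(t)\|$ is bounded away from $1$, so $1-g_1(t)\vee g_2(t)$ is a norm-continuous path of projections. At $t=1$ it is $1-g_1\vee g_2$. At $t=0$ we have $g_1(0)=\mathrm{ran}(e_+g_1)\le e_+$ and $g_2(0)=\mathrm{ran}(e_-g_2)\le e_-$, which are orthogonal. So it is $(e_+-\mathrm{ran}(e_+g_1))+(e_--\mathrm{ran}(e_-g_2))$, whose class is $j(c_J(g_1,g_2))$.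

(4) The path in (3) is $0$ at $t=1$. The norm of a projection is $0$ or $1$, so the path is $0$ at $t=0$. Thus $e_+-\mathrm{ran}(e_+g_1)=0$ and $e_--\mathrm{ran}(e_-g_2)=0$ in $M_n(A)$, hence in $M_n(A_1)$ and $M_n(A_2)$, and $e_0=0$. So (3) has only zero terms. $\square$

Part (4) carries real weight: we conclude that an element vanishes *in $\mathcal P$*, from information in $A$.

## 8. Injectivity of $j$

**Proposition 8.** $j$ is injective.

*Proof.* Let $x_i,y_i\in M_l(A_i)$ be projections, $x=x_1\oplus x_2$, $y=y_1\oplus y_2$ in $M_{2l}(A)$, and suppose $x\sim y$ over $A$. We must show $\iota_1[x_1]+\iota_2[x_2]=\iota_1[y_1]+\iota_2[y_2]$. The plan is to build a path of admissible pairs whose complement is naturally $x$ at one end and $y$ at the other, and to use that $c$ is constant along it.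

**Step 1.** This step replaces the equivalence by a matrix over $A_{alg}$. Let $\psi=x\psi y$ satisfy $\psi^*\psi=y$, $\psi\psi^*=x$. Choose $\psi''\in M_{2l}(A_{alg})$ close to $\psi$ and put $\chi=\psi''y$. It lies in $M_{2l}(A_{alg})$, $\chi=\chi y$, and $x\chi=x\psi''y$ is close to $\psi$. So $\psi^*x\chi$ and $x\chi\psi^*$ are close to $y$ and $x$ and invertible in the corners. Hence $x\chi:yA^{2l}\to xA^{2l}$ is an isomorphism. Let $\kappa=y\kappa x$ be its inverse:
$$\kappa\chi=\kappa x\chi=y,\qquad x\chi\kappa=x.\tag{5}$$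

**Step 2.** This step writes down the path. The model is the map $(z,w)\mapsto(\cos\theta\,\chi z+w,(\sin\theta\,y+1-y)z)$ with $w\in(1-x)A^{2l}$. At $\theta=\pi/2$ its image misses $x$ in the first coordinate; at $\theta=0$ its image is $A^{2l}\oplus(1-y)A^{2l}$ and misses $y$ in the second. To split it over $A_1$ and $A_2$ we linearize. Write $\chi=uQ^{-1}v$ as in Lemma 2, and for $\theta\in[0,\pi/2]$ let
$$T^\theta=\begin{pmatrix}0&\cos\theta\,u\\\sin\theta\,y+(1-y)&0\\-v&Q\end{pmatrix}:A^{2l}\oplus A^d\to A^{2l}\oplus A^{2l}\oplus A^d.$$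
Then $T^\theta=T_1^\theta+T_2^\theta$ with
$$T_1^\theta=\begin{pmatrix}0&\cos\theta\,u\\(\sin\theta\,y_1+1-y_1)\oplus0_l&0\\-v&1-N_1\end{pmatrix},\qquad T_2^\theta=\begin{pmatrix}0&0\\0_l\oplus(\sin\theta\,y_2+1-y_2)&0\\0&-N_2\end{pmatrix}$$
over $A_1$ and $A_2$. Let $f_1=(1-x_1)\oplus0_l$ and $f_2=0_l\oplus(1-x_2)$ in the first target summand, and zero on the others. Then $(w_1,w_2)\mapsto w=w_1+w_2$ identifies $f_1A^b\oplus f_2A^b$ (where $b=4l+d$) with $(1-x)A^{2l}$. The map of Lemma 3 is
$$R^\theta(z,s,w)=(\cos\theta\,us+w,\ (\sin\theta\,y+1-y)z,\ -vz+Qs).$$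
Follow it by the automorphism $(\alpha,\beta,\gamma)\mapsto(\alpha-\cos\theta\,uQ^{-1}\gamma,\beta,\gamma)$. Since $-uQ^{-1}(-vz+Qs)=\chi z-us$, it becomes
$$(z,s,w)\mapsto(\cos\theta\,\chi z+w,\ (\sin\theta\,y+1-y)z,\ -vz+Qs).\tag{6}$$

**Step 3.** This step checks left invertibility for every $\theta$. From the value $(\alpha,\beta,\gamma)$ of (6) one recovers
$$z=\cos\theta\,\kappa\alpha+\sin\theta\,y\beta+(1-y)\beta.$$
Indeed $\kappa w=\kappa xw=0$ and $\kappa\chi=y$, so the right side is $\cos^2\theta\,yz+\sin^2\theta\,yz+(1-y)z=z$. Then $w=(1-x)(\alpha-\cos\theta\,\chi z)$ and $s=Q^{-1}(\gamma+vz)$. These formulas define a module map, a left inverse. By Lemma 3(a),(c) we get a norm-continuous path of admissible pairs $(g_1^\theta,g_2^\theta)$, and by Proposition 7(1) $c(g_1^\theta,g_2^\theta)$ is constant.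

**Step 4.** This step computes $c$ at $\theta=\pi/2$. Enlarge $f_1$ to $f_1^+=1_l\oplus0_l$ and $f_2$ to $f_2^+=0_l\oplus1_l$ in the first target summand, so $f_i^+-f_i\sim x_i$. Then (6) becomes $(z,s,w)\mapsto(w,z,-vz+Qs)$ with $w\in A^{2l}$ arbitrary, a bijection. By Lemma 3(a) the enlarged pair has join $1$, so its $c$ is $0$ by Proposition 7(4). By Lemma 3(b) and Proposition 7(2), $c(g_1^{\pi/2},g_2^{\pi/2})=\iota_1[x_1]+\iota_2[x_2]$.

**Step 5.** This step computes $c$ at $\theta=0$. Enlarge $f_1,f_2$ by $y_1\oplus0_l$ and $0_l\oplus y_2$ in the second target summand. Then (6) becomes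
$$(z,s,w,b)\mapsto(\chi z+w,\ (1-y)z+b,\ -vz+Qs),\qquad w\in(1-x)A^{2l},\ b\in yA^{2l}.$$
This is bijective. If $(\alpha,\beta,\gamma)$ is the value, then $b=y\beta$, $(1-y)z=(1-y)\beta$ and $yz=\kappa\alpha$. So necessarily $z=\kappa\alpha+(1-y)\beta$, $w=\alpha-\chi z$, $s=Q^{-1}(\gamma+vz)$. Conversely these formulas define a preimage: $\kappa=y\kappa$ gives $(1-y)z+b=\beta$, and $\chi(1-y)=0$ gives $xw=x\alpha-x\chi\kappa\alpha=0$ by (5), so $w\in(1-x)A^{2l}$. As in Step 4, $c(g_1^0,g_2^0)=\iota_1[y_1]+\iota_2[y_2]$.

Since $c$ is constant along the path, the two elements of $\mathcal P$ agree. $\square$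

## 9. $K_0(A)$ is generated by the images of $K_0(A_1)$ and $K_0(A_2)$

To realize a projection over $A$ as the complement of a join we will have to know first that, after adding a free module, it comes from $A_1$ and $A_2$. This is a statement about $K_0$, and the same tools prove it with a parameter $z\in\mathbb T$.

**Proposition 9.** $K_0(A)=\mathrm{im}\,K_0(A_1)+\mathrm{im}\,K_0(A_2)$.

*Proof.* $K_0(A)$ is generated by the classes of projections, so let $p\in M_m(A)$ be a projection and $U_z=1+(z-1)p$, $z\in\mathbb T$, so that $\partial_A[U]=[p]$. We shall factor $U$, up to homotopy, into invertibles over $C(\mathbb T,A_1)$, $C(\mathbb T,A_2)$, $C(\mathbb T,D)$ and a constant.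

**Step 1.** This step linearizes the loop $U$. Choose $p''\in M_m(A_{alg})$ with $\|p''-p\|<\frac12$. Then $U''_z=1+(z-1)p''$ satisfies $\|U''-U\|<1$ with $U$ unitary, so $U''$ is invertible and $[U'']=[U]$ in $K_1(C(\mathbb T,A))$. Write $p''=uQ^{-1}v$ (Lemma 2), $k=m+d$, and
$$T_z=\begin{pmatrix}1&(z-1)u\\-v&Q\end{pmatrix}=\begin{pmatrix}1&(z-1)uQ^{-1}\\0&1\end{pmatrix}\begin{pmatrix}U''_z&0\\-v&Q\end{pmatrix}.$$
So $T$ is invertible, and $[T]=[U'']=[U]$, as the triangular factors can be contracted and $Q$ is connected to $1$ through the invertibles $1-t(N_1+N_2)$. Write $T_z=T_{1,z}+T_2$ with $T_{1,z}=\begin{pmatrix}1&(z-1)u\\-v&1-N_1\end{pmatrix}$ over $A_1$ and $T_2=\begin{pmatrix}0&0\\0&-N_2\end{pmatrix}$ over $A_2$. Lemma 3 with $f_i=0$, where $R=T_z$ is bijective, gives admissible pairs $(g_{1,z},g_2)$ of size $2k$, continuous in $z$, with $g_{1,z}\vee g_2=1$.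

**Step 2.** This step chooses certificates continuously and shows that they are invertible. By Lemma 4 there is a certificate at each $z_0$. It works near $z_0$ with half its constant, as in Proposition 7(1). By compactness finitely many suffice. Combining them with a partition of unity (the inequalities (1) with a common $\varepsilon$ are preserved by convex combinations) we get a continuous $z\mapsto J_z\in M_{2k}(D)_{sa}$ and $\varepsilon>0$ such that $J_z$ is a certificate with constant $\varepsilon$ for every $z$. In a faithful representation suppose $J_z(\xi_1+\xi_2)=0$ with $\xi_1,\xi_2$ in the ranges of $g_{1,z},g_2$; as the join is $1$, every vector is such a sum. By (2), $0=\langle J_z\xi_1,\xi_1\rangle-\langle J_z\xi_2,\xi_2\rangle\ge\varepsilon(\|\xi_1\|^2+\|\xi_2\|^2)$. So $J_z$ is injective, and having finite spectrum it is invertible. Thus the spectral projections $e_\pm(z)$ are continuous in $z$ and $e_+(z)+e_-(z)=1$.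

**Step 3.** This step makes $e_\pm(z)$ constant by a loop of unitaries over $D$. Claim: there is a continuous $w:\mathbb T\to U(M_{2k}(D))$ with $e_\pm(z)=w_ze_\pm(1)w_z^*$ and $w_1=1$. Along $z=e^{2\pi is}$, $s\in[0,1]$, the path of projections $e_+$ lifts to a path of unitaries over $D$ starting at $1$ (Section 4). Its endpoint commutes with $e_+(1)$, so it lies in the unitary group of the finite-dimensional algebra $\{e_+(1)\}'\cap M_{2k}(D)$. This group is a product of groups $U(n_i)$, hence connected. Multiply on the right by a path in it from $1$ to the inverse of the endpoint. The path becomes a loop.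

**Step 4.** This step expresses $[U]$ by the two graphs. Let $a_z=\binom1{T_{1,z}}$ and $b=\binom1{-T_2}$, $2k\times k$ matrices over $A_1$ and $A_2$ with ranges $g_{1,z}$ and $g_2$, and
$$\Phi_z=(a_z,b)=\begin{pmatrix}1&0\\T_{1,z}&1\end{pmatrix}\begin{pmatrix}1&1\\0&-T_z\end{pmatrix}.$$
So $\Phi$ is invertible and $[\Phi]=[T]=[U]$ (the constant $-1$ is connected to $1$).

**Step 5.** This step pushes the graph of $T_{1,z}$ into $e_+(z)$ and the graph of $-T_2$ into $e_-(z)$ through invertibles. For $t\in[0,1]$ put
$$\Phi^t_z=\big((e_+(z)+te_-(z))a_z,\ (te_+(z)+e_-(z))b\big).$$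
In a faithful representation, for vectors $\xi,\eta$ let $\alpha,\beta$ be their images under the two blocks. By (4) and the identity block in $a_z$, $\langle J_z\alpha,\alpha\rangle\ge\langle J_za_z\xi,a_z\xi\rangle\ge\varepsilon\|a_z\xi\|^2\ge\varepsilon\|\xi\|^2$. In the same way $\langle J_z\beta,\beta\rangle\le-\varepsilon\|\eta\|^2$. So (2) gives
$$\varepsilon(\|\xi\|^2+\|\eta\|^2)\le\|J_z\|\,\|\alpha+\beta\|\,(\|\alpha\|+\|\beta\|)\le\|J_z\|\,\|\alpha+\beta\|\,(\|a_z\|\|\xi\|+\|b\|\|\eta\|).$$
The last factor is at most $\sqrt2\max(\|a_z\|,\|b\|)(\|\xi\|^2+\|\eta\|^2)^{1/2}$. Hence $\Phi^t_z$ is bounded below by some $\delta>0$, uniformly in $t,z$. The set of $t$ for which $\Phi^t$ is invertible over $C(\mathbb T,A)$ is open, and contains $1$. It is closed: on it $\|(\Phi^t)^{-1}\|\le\delta^{-1}$, so a limit point $t$ has a $t'$ in the set with $\|(\Phi^{t'})^{-1}(\Phi^t-\Phi^{t'})\|<1$. So all $\Phi^t$ are invertible. For $\Psi=\Phi^0$, $\Psi_z=(e_+(z)a_z,e_-(z)b)$, we get $[\Psi]=[U]$.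

**Step 6.** This step splits $\Psi$ into a part over $A_1$ and a part over $A_2$. We have
$$w_z^*\Psi_z=(e_+(1)w_z^*a_z,\ e_-(1)w_z^*b),\qquad\Psi_1=(e_+(1)a_1,\ e_-(1)b).$$
Since $\Psi_1$ is invertible, $e_+(1)a_1:A^k\to e_+(1)A^{2k}$ and $e_-(1)b:A^k\to e_-(1)A^{2k}$ are isomorphisms. The element $h=a_1^*e_+(1)a_1\in M_k(A_1)$ is $\ge\delta^2$, so it is invertible in $M_k(A_1)$. The inverse of $e_+(1)a_1$ is the restriction of $h^{-1}a_1^*e_+(1)$, whose entries lie in $A_1$. Similarly for $e_-(1)b$ over $A_2$, with $h'=b^*e_-(1)b$. Hence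
$$\Psi_1^{-1}w_z^*\Psi_z=\alpha_z\oplus\beta_z,\qquad\alpha_z=h^{-1}a_1^*e_+(1)w_z^*a_z,\quad\beta_z=h'^{-1}b^*e_-(1)w_z^*b,$$
with $\alpha$ over $C(\mathbb T,A_1)$ and $\beta$ over $C(\mathbb T,A_2)$. They are invertible over $C(\mathbb T,A)$, hence over $C(\mathbb T,A_1)$ and $C(\mathbb T,A_2)$, by spectral permanence. Therefore
$$[U]=[\Psi]=[w]+[\Psi_1]+[\alpha]+[\beta]\in K_1(C(\mathbb T,A)).$$

**Step 7.** This step returns to $K_0$. Apply $\partial_A$. The left side gives $[p]$, and the constant $\Psi_1$ gives $0$. By naturality $\partial_A[w]$ comes from $K_0(D)$, hence from $K_0(A_1)$, while $\partial_A[\alpha]$ and $\partial_A[\beta]$ come from $K_0(A_1)$ and $K_0(A_2)$. So $[p]\in\mathrm{im}\,K_0(A_1)+\mathrm{im}\,K_0(A_2)$. $\square$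

## 10. Surjectivity of $j$

**Proposition 10.** $j$ is surjective.

*Proof.* Let $p\in M_m(A)$ be a projection. We realize $[p]$ as $[1-g_1\vee g_2]$ for an admissible pair; then Proposition 7(3) finishes.

**Step 1.** This step embeds $pA^m$ as a complement of a free module in something known. By Proposition 9, $p\oplus b_1\oplus b_2\oplus1_r\sim a_1\oplus a_2\oplus1_r$ for some $r$ and projections $a_i,b_i$ in matrices over $A_i$. Adding $(1-b_1)\oplus(1-b_2)$ to both sides we obtain $k\ge1$, $l$ and projections $q_i\in M_l(A_i)$ with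
$$pA^m\oplus A^k\cong qA^{2l},\qquad q=q_1\oplus q_2.$$
Restricting this isomorphism to $A^k$, and projecting its inverse to $A^k$, we get $\tau=q\tau\in M_{2l\times k}(A)$ and $\varrho=\varrho q\in M_{k\times2l}(A)$ with $\varrho\tau=1_k$ and $qA^{2l}/\tau A^k\cong pA^m$.

**Step 2.** This step replaces $\tau$ by a matrix over $A_{alg}$ without changing the quotient. Choose $\chi\in M_{2l\times k}(A_{alg})$ close to $\tau$. Then $\varrho\chi$ is close to $1_k$, so invertible. Since $\varrho\tau=1$, $\tau$ is bounded below. The matrix $q\chi$ is close to $q\tau=\tau$, so it is bounded below and $\mathrm{ran}(q\chi)$ is close to $\mathrm{ran}(\tau)$. Both range projections are $\le q$, so $q-\mathrm{ran}(q\chi)\sim q-\mathrm{ran}(\tau)$, i.e. $qA^{2l}/q\chi A^k\cong qA^{2l}/\tau A^k\cong pA^m$.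

**Step 3.** This step produces the admissible pair. Write $\chi=uQ^{-1}v$ (Lemma 2), and apply Lemma 3 to
$$T=\begin{pmatrix}0&u\\-v&Q\end{pmatrix}=\begin{pmatrix}0&u\\-v&1-N_1\end{pmatrix}+\begin{pmatrix}0&0\\0&-N_2\end{pmatrix}:A^k\oplus A^d\to A^{2l}\oplus A^d$$
with $f_1=(1-q_1)\oplus0_l\oplus0_d$ and $f_2=0_l\oplus(1-q_2)\oplus0_d$. With $w=w_1+w_2\in(1-q)A^{2l}$ we have $R(z,s,w)=(us+w,-vz+Qs)$. After the automorphism $(\alpha,\gamma)\mapsto(\alpha-uQ^{-1}\gamma,\gamma)$ it becomes $(z,s,w)\mapsto(\chi z+w,-vz+Qs)$. It is left invertible: since $\varrho w=\varrho qw=0$, one recovers $z=(\varrho\chi)^{-1}\varrho\alpha$, then $w=(1-q)(\alpha-\chi z)$ and $s=Q^{-1}(\gamma+vz)$. As $Q$ is invertible and $s$ is free, the image is $(\chi A^k+(1-q)A^{2l})\oplus A^d$. So the cokernel is $A^{2l}/(\chi A^k+(1-q)A^{2l})\cong qA^{2l}/q\chi A^k\cong pA^m$, the first isomorphism being multiplication by $q$.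

By Lemma 3(a) and Proposition 7(3), $[p]=[1-g_1\vee g_2]=j(c(g_1,g_2))$. $\square$

Propositions 8 and 10 prove Theorem A, and with Section 3 they prove Theorem B. $\blacksquare$

## 11. Free groups, conical monoids, and an infinite-dimensional $D$

**Families of algebras.** In Theorem A the algebras $A_1,A_2$ are arbitrary unital C*-algebras and $D$ is any finite-dimensional common unital subalgebra. By induction for finite families, and by Step B3 along finite subfamilies, $\mathcal V(*_DA_\lambda)$ is the amalgamated coproduct of the $\mathcal V(A_\lambda)$ over $\mathcal V(D)$ for every family $(A_\lambda)$. Since $\mathcal V(C(\mathbb T))=\mathbb Z^+$, we get $\mathcal V(C^*(F_n))=\mathbb Z^+$: all finitely generated projective modules over $C^*(F_n)$ are free. This answers Example 2. In Example 3, $\mathcal V(\mathcal O_2*_{\mathbb C}C(\mathbb T))=\{0,[1]\}$.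

**Proposition 11.** An abelian monoid is isomorphic to $\mathcal V(A)$ for some C*-algebra $A$ if and only if it is conical ($x+y=0\Rightarrow x=y=0$). If it has an order unit, $A$ can be chosen unital.

*Proof.* Necessity is clear: $P\oplus Q\sim0$ forces $P=Q=0$. Let $M$ be conical and put $E^0=M\setminus\{0\}$. For each ordered pair $(m,m')$ of nonzero elements let $X_{m,m'}$ consist of two edges from $m+m'$ (nonzero by conicality), one to $m$ and one to $m'$. Let $C$ be the set of all $X_{m,m'}$. Then $M(E,C)$ has generators $a_m$ ($m\ne0$) and relations $a_{m+m'}=a_m+a_{m'}$. So $a_m\mapsto m$ is an isomorphism $M(E,C)\cong M$, with inverse $m\mapsto a_m$, $0\mapsto0$. By Theorem B, $\mathcal V(C^*(E,C))\cong M$.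

Let $u\ne0$ be an order unit with vertex projection $v$. For each $m$ there are $n$ and $m''$ with $m+m''=nu$, so every vertex is equivalent to a subprojection of a multiple of $v$. By Theorem B every class is a sum of classes of vertices, so every projection over $C^*(E,C)$ is equivalent to one over the unital corner $vC^*(E,C)v$. If $P,Q$ over the corner are equivalent through $w=QwP$, then $w$ is a matrix over the corner. So $\mathcal V(vC^*(E,C)v)\cong M$. If $0$ is an order unit, then $M=0=\mathcal V(0)$ by conicality. $\square$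

**Finite-dimensionality of $D$ cannot be dropped in Theorem A.** Let $D=C(\mathbb T)$ and $A_1=A_2=C([0,1])$, with $D\to A_i$ sending $z$ to $e^{2\pi it}$; this is injective because $t\mapsto e^{2\pi it}$ maps $[0,1]$ onto $\mathbb T$. Let $s_1,s_2\in A=A_1*_DA_2$ be the two coordinate functions, so $e^{2\pi is_1}=e^{2\pi is_2}$. The monoids $\mathcal V(D),\mathcal V(A_1),\mathcal V(A_2)$ all equal $\mathbb Z^+$, so the pushout is $\mathbb Z^+$, with image $\{k[1]\}$ in $\mathcal V(A)$. The loop of unitaries
$$\tau\mapsto e^{2\pi i\tau s_1}e^{-2\pi i\tau s_2},\qquad\tau\in[0,1],$$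
starts and ends at $1$, and defines $x\in K_1(SA)\cong K_0(A)$. There are characters of $A$ given by $\epsilon:(s_1,s_2)\mapsto(1,0)$ and $\epsilon':(s_1,s_2)\mapsto(0,0)$, since both pairs satisfy $e^{2\pi is_1}=e^{2\pi is_2}$. The first sends the loop to $e^{2\pi i\tau}$, of winding number one, so $\epsilon_*(x)=\pm1$. The second sends it to the constant $1$, so $\epsilon'_*(x)=0$. But $\epsilon_*$ and $\epsilon'_*$ agree on $[1]$. So $x\notin\mathbb Z[1]$, $K_0(A)\ne\mathbb Z[1]$, and the natural map from the pushout to $\mathcal V(A)$ is not surjective.
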